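\title{Fixed ideals and trace ideals of finite extensions in Gorenstein rings of prime characteristic}

\begin{abstract}
Let $R$ be an $F$-finite quasi-Gorenstein ring of characteristic $p>0$ and let $\Phi$ generate $\operatorname{Hom}_R(F_*R,R)$. We answer a question of Polstra and Schwede: an ideal $I$ with $\Phi(F_*I)=I$ that lies in no minimal prime need not be the trace ideal of a module-finite extension of $R$. Counterexamples exist in every characteristic and every positive dimension, and they can be complete local hypersurface domains. They violate the condition $I\cdot(R:I)=I$, which every trace ideal satisfies. For Gorenstein local rings of dimension at most two we prove that this condition is the only obstruction. We also prove that fixed ideals of Gorenstein local rings are trace ideals of finite extensions when they are unmixed of height at least three, when they are primary to the maximal ideal in dimension at least two, and when the ring is normal of dimension two.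
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}

Let $R$ be a Noetherian ring of prime characteristic $p>0$ and let $F\colon R\to R$, $r\mapsto r^p$, be the Frobenius map. We write $F_*R$ for $R$ viewed as an $R$-module through $F$; its elements are written $F_*r$, so that $a\cdot F_*r=F_*(a^pr)$. We assume that $R$ is \emph{$F$-finite}, that is, $F_*R$ is a finitely generated $R$-module. Then $R$ has, at least locally, a dualizing complex and hence a canonical module $\omega_R$, and $R$ is \emph{quasi-Gorenstein} if $\omega_R$ is locally isomorphic to $R$. The module $\operatorname{Hom}_R(F_*R,R)$ is an $F_*R$-module through $(F_*u\cdot\psi)(F_*r)=\psi(F_*(ur))$, and it is isomorphic to $F_*\omega_R^{(1-p)}$. So if $R$ is quasi-Gorenstein, then locally a single map $\Phi$ generates $\operatorname{Hom}_R(F_*R,R)$ as an $F_*R$-module; for a Gorenstein local ring this is the chain of isomorphisms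
\[
\operatorname{Hom}_R(F_*R,R)\cong\operatorname{Hom}_R(F_*R,\omega_R)\cong F_*\omega_R\cong F_*R .
\]
We always assume that such a generator $\Phi$ exists on $R$, as it does when $R$ is local. An ideal $I\subseteq R$ is \emph{compatible} if $\Phi(F_*I)\subseteq I$ and \emph{fixed} if
\[
\Phi(F_*I)=I .
\]
Two generators differ by a unit of $F_*R$, so neither notion depends on the choice of $\Phi$.

The \emph{trace ideal} of an $R$-module $M$ is $\tau(M)=\sum_{\psi\in\operatorname{Hom}_R(M,R)}\psi(M)$. For a module-finite ring extension $R\subseteq S$ we write $\tau_{S/R}=\tau(S)$. Since $\psi(s)$ is the value at $1$ of the map $s'\mapsto\psi(ss')$, we have $\tau_{S/R}=\{\psi(1):\psi\in\operatorname{Hom}_R(S,R)\}$. Thus $\tau_{S/R}$ measures how far the inclusion $R\subseteq S$ is from being split: it splits if and only if $\tau_{S/R}=R$. In the same way $\Phi(F_*R)$ measures how far Frobenius is from being split: $R$ is \emph{$F$-pure}, which for $F$-finite rings means that $R\to F_*R$, $1\mapsto F_*1$, splits, if and only if $\Phi$ is surjective.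

Three observations connect these notions.
\begin{enumerate}
\item[(i)] \emph{Trace ideals of finite extensions are compatible.} For $\psi\in\operatorname{Hom}_R(S,R)$ the map $s\mapsto\Phi(F_*\psi(s^p))$ is $R$-linear from $S$ to $R$, and its value at $1$ is $\Phi(F_*\psi(1))$.
\item[(ii)] \emph{If $R$ is $F$-pure, compatible ideals are fixed.} If $\Phi(F_*u)=1$ and $a\in I$, then $a=a\,\Phi(F_*u)=\Phi(F_*(a^pu))\in\Phi(F_*I)$.
\item[(iii)] \emph{If $R$ is reduced, $\tau_{S/R}$ lies in no minimal prime $\mathfrak p$.} The ring $R_{\mathfrak p}$ is a field, so $R_{\mathfrak p}\subseteq S_{\mathfrak p}$ splits and $(\tau_{S/R})_{\mathfrak p}=R_{\mathfrak p}$.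
\end{enumerate}
By (i) it makes sense to ask which compatible ideals come from finite extensions. By (ii) the fixed ideals are a class that makes sense without $F$-purity and agrees with the compatible ideals in the $F$-pure case. By (iii) degenerate ideals such as $I=0$, which is always fixed, have to be excluded. This leads to the following question about weakening the $F$-purity hypothesis, which comes from Polstra and Schwede \cite{PS}.

\medskip
\noindent\textbf{Question.} \emph{Let $R$ be an $F$-finite quasi-Gorenstein ring and let $I\subseteq R$ be a fixed ideal that is not contained in any minimal prime of $R$. Is there a module-finite extension $R\subseteq S$ with $I=\tau_{S/R}$?}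
\medskip

Local duality suggests a positive answer. Let $(R,\mathfrak m)$ be Gorenstein local of dimension $d$ and $E=H^d_{\mathfrak m}(R)$. An ideal $I$ is determined by the submodule $K=\operatorname{Ann}_E(I)$; it equals $\tau_{S/R}$ exactly when $K$ is the kernel of $E\to H^d_{\mathfrak m}(S)$, and it is fixed exactly when $F^{-1}(K)=K$ for the Frobenius action on $E$ (Lemma~\ref{lem:duality}). If $K$ has generators $\eta_1,\dots,\eta_n$, the inclusion $F(K)\subseteq K$ gives equations $F(\eta_s)=\sum_ta_{st}\eta_t$, and these allow one to kill the $\eta_s$ by adjoining roots of monic polynomials of Artin--Schreier type. The extension may kill more than $K$. One can hope that a power of $F$ sends whatever else is killed into $K$, and then the inclusion $F^{-1}(K)\subseteq K$, which is what distinguishes fixed from compatible, shows that nothing else was killed.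

\subsection*{Results}

This plan works in many cases, but the answer to the Question is no.

\begin{theorem}\label{thm:counter}
Let $k$ be a perfect field of characteristic $p$, let $q\ge3$ be a power of $p$, and let $d\ge1$. Put
\[
f=y^q-x^{q-1}y-x^q,\qquad R=k[[x,y,z_2,\dots,z_d]]/(f),\qquad I=(x^{q-2})+(x,y)^{q-1}\subseteq R .
\]
Then $R$ is an $F$-finite reduced complete local hypersurface (so Gorenstein) of dimension $d$, and $I$ is fixed and contained in no minimal prime. However, $I\ne\tau(M)$ for every $R$-module $M$. In particular $I$ is not the trace ideal of a module-finite extension. If $k=\mathbb F_p$ and $q=p$ (for $p\ge3$) or $q=4$ (for $p=2$), then $R$ is a domain.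
\end{theorem}

The obstruction has nothing to do with Frobenius. Let $Q$ be the total quotient ring of $R$, and for $R$-submodules $M,M'\subseteq Q$ put $M':M=\{\theta\in Q:\theta M\subseteq M'\}$. Every trace ideal satisfies $I\cdot(R:I)=I$ (Lemma~\ref{lem:necessary}), and the ideal of Theorem~\ref{thm:counter} does not. Our second theorem shows that in dimension at most two there is no other obstruction, and it gives the positive answer in three further situations.

\begin{theorem}\label{thm:positive}
Let $(R,\mathfrak m)$ be an $F$-finite Gorenstein local ring, and let $I$ be a fixed ideal not contained in a minimal prime.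
\begin{enumerate}
\item[(1)] If $\dim R\le2$, then $I$ is the trace ideal of a module-finite extension if and only if $I\cdot(R:I)=I$.
\item[(2)] If all associated primes of $R/I$ have the same height $h\ge3$, then $I$ is the trace ideal of a module-finite extension.
\item[(3)] If $\dim R\ge2$ and $I$ is $\mathfrak m$-primary, then $I$ is the trace ideal of a module-finite extension.
\item[(4)] If $R$ is normal of dimension $2$, then $I$ is the trace ideal of a module-finite extension.
\end{enumerate}
\end{theorem}

Section~\ref{sec:first} contains the necessary condition and Section~\ref{sec:counter} the counterexample; they need no local cohomology. Section~\ref{sec:duality} translates the problem into a statement about $E$. The core of the proof of Theorem~\ref{thm:positive} is the construction in Section~\ref{sec:construction}, which kills prescribed cohomology classes and controls what else is killed. Section~\ref{sec:proof} finishes the proof, and Section~\ref{sec:remaining} describes the cases that we do not settle.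

\section{Colon ideals, a necessary condition, and localization}\label{sec:first}

An ideal is \emph{regular} if it contains a nonzerodivisor. For submodules of $Q$, homomorphisms to $R$ are multiplications.

\begin{lemma}\label{lem:colon}
Let $M\subseteq Q$ be an $R$-submodule that contains a nonzerodivisor $a$ of $R$. Then sending $\theta$ to multiplication by $\theta$ is an isomorphism $R:M\to\operatorname{Hom}_R(M,R)$. In particular, $\tau_{A/R}=R:A$ for a module-finite extension $R\subseteq A\subseteq Q$, and for a regular ideal $I$ the natural map from $I$ to its bidual is the inclusion $I\subseteq R:(R:I)$.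
\end{lemma}

\begin{proof}
The map is injective because $\theta a=0$ forces $\theta=0$. Given $\psi\colon M\to R$, put $\theta=\psi(a)/a$. If $m=b/c\in M$ with $b,c\in R$ and $c$ a nonzerodivisor, then $ac\,\psi(m)=\psi(ab)=b\,\psi(a)$, so $\psi(m)=\theta m$. For $M=A$ and $a=1$, evaluation at $1$ is the inclusion $R:A\subseteq R$. The last claim follows by applying the first to $I$ and then to $R:I$, which contains $1$.
\end{proof}

\begin{lemma}\label{lem:necessary}
If $I=\tau(M)$ for some $R$-module $M$, then $R:I=I:I$. For any ideal $I$, the equality $R:I=I:I$ is equivalent to $I\cdot(R:I)=I$.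
\end{lemma}

\begin{proof}
The inclusion $I:I\subseteq R:I$ always holds. Let $\theta\in R:I$ and $\psi\in\operatorname{Hom}_R(M,R)$. Then $\theta\psi(M)\subseteq\theta I\subseteq R$, so $\theta\psi$ is again a homomorphism $M\to R$, and hence $\theta\psi(M)\subseteq\tau(M)=I$. Summing over $\psi$ gives $\theta I\subseteq I$. For the equivalence, $1\in R:I$ gives $I\subseteq I\cdot(R:I)$, and the reverse inclusion says that $R:I\subseteq I:I$.
\end{proof}

The condition can fail only for ideals of small grade. If $I$ contains a regular sequence of length two, then $\operatorname{Hom}_R(R/I,R)=\operatorname{Ext}^1_R(R/I,R)=0$, so $R:I=\operatorname{Hom}_R(I,R)=R$ and $I\cdot(R:I)=I$. In a Cohen--Macaulay ring, a counterexample of this kind must therefore have height one. The next lemma shows that it also has to be singular in codimension one.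

\begin{lemma}\label{lem:local}
Let $R$ be $F$-finite with generator $\Phi$ of $\operatorname{Hom}_R(F_*R,R)$, let $I$ be a fixed ideal and let $\mathfrak p$ be a prime.
\begin{enumerate}
\item[(a)] The ring $R_{\mathfrak p}$ is $F$-finite, $\Phi_{\mathfrak p}$ generates $\operatorname{Hom}_{R_{\mathfrak p}}(F_*R_{\mathfrak p},R_{\mathfrak p})$, and $I_{\mathfrak p}$ is fixed.
\item[(b)] If $R_{\mathfrak p}$ is a discrete valuation ring and $I_{\mathfrak p}\ne0$, then $I_{\mathfrak p}=R_{\mathfrak p}$.
\end{enumerate}
\end{lemma}

\begin{proof}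
(a) Since $a/s=as^{p-1}/s^p$, we have $F_*(N_{\mathfrak p})=(F_*N)_{\mathfrak p}$ for every $R$-module $N$. Moreover $\operatorname{Hom}_R(F_*R,R)$ commutes with localization because $F_*R$ is finitely presented. Now localize the equality $\Phi(F_*I)=I$.

(b) Let $V=R_{\mathfrak p}$ have uniformizer $t$ and fraction field $L$, and let $I_{\mathfrak p}=t^nV$. The extension of $\Phi$ to $F_*L\to L$ spans the nonzero vector space $\operatorname{Hom}_L(F_*L,L)$ over the field $F_*L$, so $F_*y\cdot\Phi=F_*r\cdot\Phi$ implies $y=r$ for $y,r\in L$. Take $y=t^{n-pn}$. Then $\Phi(F_*(yV))=t^{-n}\Phi(F_*(t^nV))=V$, so $F_*y\cdot\Phi$ restricts to a map $F_*V\to V$, and by (a) it equals $F_*r\cdot\Phi$ for some $r\in V$. Hence $t^{n-pn}\in V$, which forces $n=0$.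
\end{proof}

So the Question has a positive answer for a discrete valuation ring, for the trivial reason that the only candidate is $I=R=\tau_{R/R}$.

\section{The counterexample}\label{sec:counter}

\subsection{The generator \texorpdfstring{$\Phi$}{Phi} of a hypersurface}

Let $k$ be a perfect field of characteristic $p$ and $B=k[[x_1,\dots,x_m]]$. Then $F_*B$ is a free $B$-module with basis $F_*x^\alpha$, $0\le\alpha_i\le p-1$. Let $\Phi_0\colon F_*B\to B$ be the coordinate function of the basis element $F_*(x_1\cdots x_m)^{p-1}$. It acts term by term on power series: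
\[
\Phi_0(F_*(c\,x^\gamma))=
\begin{cases}
c^{1/p}x^\alpha&\text{if }\gamma=p\alpha+(p-1,\dots,p-1),\\
0&\text{if some }\gamma_i\not\equiv-1\pmod p .
\end{cases}
\]
The coordinate function of $F_*x^\alpha$ is $F_*x^{(p-1,\dots,p-1)-\alpha}\cdot\Phi_0$, so $\Phi_0$ generates $\operatorname{Hom}_B(F_*B,B)$. The following description is due to Fedder \cite[\S1]{Fedder}; we recall the short proof.

\begin{lemma}\label{lem:fedder}
Let $0\ne f\in B$ be a nonunit and $R=B/(f)$. Then $F_*r\mapsto\Phi_0(F_*(f^{p-1}r))$ induces a generator $\Phi$ of $\operatorname{Hom}_R(F_*R,R)$.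
\end{lemma}

\begin{proof}
The map descends to $R$ because $\Phi_0(F_*(f^{p-1}\cdot fB))=f\,\Phi_0(F_*B)$. Let $\psi\colon F_*R\to R$ be $R$-linear. Since $F_*B$ is free, $\psi$ lifts to a $B$-linear map $F_*B\to B$, which has the form $F_*u\cdot\Phi_0$ and satisfies $\Phi_0(F_*(ufB))\subseteq fB$. Then all coordinates of $F_*(uf)$ lie in $fB$, so $F_*(uf)\in f\cdot F_*B=F_*(f^pB)$. Hence $u\in f^{p-1}B$, and $\psi$ is a multiple of $\Phi$.
\end{proof}

\subsection{The smallest case}\label{sub:small}

Let $p=q=3$, $k=\mathbb F_3$, $d=1$, so that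
\[
R=\mathbb F_3[[x,y]]/(y^3-x^2y-x^3),\qquad \mathfrak m=(x,y),\qquad I=(x,y^2)=\mathbb F_3\,x+\mathfrak m^2 .
\]
Let $L=\mathbb F_3(\theta)$ with $\theta^3=\theta+1$, a field of degree three over $\mathbb F_3$. The map $x\mapsto t$, $y\mapsto\theta t$ embeds $R$ in $L[[t]]$ (Step~1 of the proof below). Forms of degree $j$ map onto $t^j$ times the span of $1,\theta,\dots,\theta^j$, so
\[
R=\mathbb F_3+(\mathbb F_3+\mathbb F_3\theta)\,t+t^2L[[t]],\qquad \mathfrak m^2=t^2L[[t]],\qquad I=\mathbb F_3\,t+t^2L[[t]].
\]
The element $\theta=y/x\in Q$ multiplies $I$ into $R$, but $\theta t\notin I$. By Lemma~\ref{lem:necessary}, $I$ is not a trace ideal.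

To see that $I$ is fixed, expand
\[
f^2=y^6+x^2y^4+x^3y^3+x^4y^2-x^5y+x^6 .
\]
If $r$ is a form of degree $\delta$, then $\Phi(F_*r)=\Phi_0(F_*(f^2r))$ is zero or a form of degree $(6+\delta-4)/3=(\delta+2)/3$. Keeping the terms of $f^2r$ whose exponents are both $\equiv2\pmod3$, we find
\[
\begin{array}{lll}
\Phi(F_*x)=x, & \Phi(F_*y)=y-x, &\\[2pt]
\Phi(F_*x^4)=x^2, & \Phi(F_*x^3y)=xy-x^2, & \Phi(F_*x^2y^2)=y^2+xy+x^2 .
\end{array}
\]
For $\delta\ge2$ the degree $(\delta+2)/3$ exceeds $1$, so $\Phi(F_*\mathfrak m^2)\subseteq\mathfrak m^2$, and the second row shows that equality holds. The degree $\delta=1$ is the fixed point of $\delta\mapsto(\delta+2)/3$. There $\Phi$ acts bijectively on the plane $\mathfrak m/\mathfrak m^2$ and preserves the line $\mathbb F_3x$. Hence $\mathfrak m^2\subset I\subset\mathfrak m$ are three fixed ideals. (For $\mathfrak m$, note that $\Phi(F_*R)\subseteq\mathfrak m$ because $(\delta+2)/3>0$; so $R$ is not $F$-pure.) The outer two are trace ideals. By Lemma~\ref{lem:colon}, $\mathfrak m^2=R:L[[t]]$ is the trace ideal of $L[[t]]$, because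 $\theta^2t\notin R$, and $\mathfrak m=R:S$ is the trace ideal of $S=\mathbb F_3+tL[[t]]$. The middle one exists because $\Phi$ has an invariant line in the critical degree, and it fails to be a trace ideal because $\theta$ moves that line without leaving $R$. Note also that $R=\tau_{R/R}$ is a trace ideal that is not fixed.

\subsection{Proof of Theorem~\ref{thm:counter}}

Let $R_1=k[[x,y]]/(f)$ and $I_1\subseteq R_1$ be the ring and the ideal for $d=1$, and let $z=(z_2,\dots,z_d)$. Then $R=R_1[[z]]$ and $I=I_1R=I_1[[z]]$, the set of series with coefficients in $I_1$, because $I_1$ is finitely generated. We write $\mathfrak m$ for the ideal $(x,y)$ of $k[[x,y]]$ and of $R_1$. Since $x^{q-2}R_1\subseteq kx^{q-2}+\mathfrak m^{q-1}$, we have $I_1=kx^{q-2}+\mathfrak m^{q-1}$.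

\medskip
\noindent\emph{Step 1: the ring.} $R$ is $F$-finite because $k$ is perfect. As $q=0$ in $k$, we have $\partial f/\partial y=-x^{q-1}$. If $g^2\mid f$ for an irreducible power series $g$, then $g\mid x^{q-1}$, so $x\mid f$, which is false. Thus $f$ is squarefree and $R$ is reduced. Since $x\nmid f$, the element $x$ is a nonzerodivisor on $R$, and $x^{q-2}\in I$ lies in no minimal prime.

Write $f=x^qf_0(y/x)$ with $f_0(Y)=Y^q-Y-1$. Suppose that $f_0$ is irreducible over $k$, with root $\theta$, and let $L=k(\theta)$. The map $k[[x,y]]\to L[[t]]$, $x\mapsto t$, $y\mapsto\theta t$, sends $\sum g_j$, with $g_j$ a form of degree $j$, to $\sum g_j(1,\theta)t^j$. Now $g_j(1,\theta)=0$ if and only if $f_0(Y)$ divides $g_j(1,Y)$, and by homogenizing this holds if and only if $f$ divides $g_j$. So the kernel is $(f)$, and $R_1$ and $R=R_1[[z]]$ are domains. The polynomial $Y^p-Y-1$ is irreducible over $\mathbb F_p$, because a root satisfies $\theta^p=\theta+1$ and so has $p$ distinct conjugates. The polynomial $Y^4+Y+1$ is irreducible over $\mathbb F_2$, because it has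 no root and differs from $(Y^2+Y+1)^2=Y^4+Y^2+1$, the square of the only irreducible quadratic.

\medskip
\noindent\emph{Step 2: $I_1$ is fixed.} Let $\Phi$ be the generator for $R_1$ from Lemma~\ref{lem:fedder}. If $r$ is a form of degree $\delta$, then $\Phi_0(F_*(f^{p-1}r))$ is zero or a form of degree
\begin{equation}\label{eq:degree}
\frac{q(p-1)+\delta-2(p-1)}{p}=\frac{(q-2)(p-1)+\delta}{p}.
\end{equation}
This function of $\delta$ has the fixed point $\delta=q-2$, which is the critical degree. We use the expansion
\begin{equation}\label{eq:expansion}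
f^{p-1}=\sum_{a+b+c=p-1}\frac{(p-1)!}{a!\,b!\,c!}\,(-1)^{b+c}\;y^{qa}\,(x^{q-1}y)^b\,x^{qc},
\end{equation}
whose coefficients lie in $\mathbb F_p^\times$. Because $p\mid q$, the $y$-exponent $qa+b$ is congruent to $b$ modulo $p$.

(a) \emph{$\Phi(F_*(kx^{q-2}))=kx^{q-2}$.} In $f^{p-1}x^{q-2}$ the $y$-exponent is $\equiv-1$ only for $b=p-1$, $a=c=0$. This term has coefficient $(-1)^{p-1}=1$ in $\mathbb F_p$ and equals $x^{(q-1)(p-1)+q-2}y^{p-1}=x^{p(q-2)+p-1}y^{p-1}$. So $\Phi(F_*(\lambda x^{q-2}))=\lambda^{1/p}x^{q-2}$ for $\lambda\in k$.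

(b) \emph{$\Phi(F_*\mathfrak m^{q-1})\subseteq\mathfrak m^{q-1}$.} For $\delta\ge q-1$ the degree \eqref{eq:degree} is at least $q-2+\frac1p$, so it is at least $q-1$ when it is an integer.

(c) \emph{$\Phi(F_*\mathfrak m^{q-1})\supseteq\mathfrak m^{q-1}$.} By \eqref{eq:degree}, forms of degree $q-1$ can only come from degree $q-2+p$. Let $\beta=pj+\rho$ with $0\le j<q/p$ and $0\le\rho\le p-1$, and let $\alpha=q-2+p-\beta$. Then $\alpha\ge p-1$ and $x^\alpha y^\beta\in\mathfrak m^{q-1}$. In $f^{p-1}x^\alpha y^\beta$ the $y$-exponent is congruent to $b+\rho\in[0,2p-2]$, so only the terms of \eqref{eq:expansion} with $b=p-1-\rho$, $0\le a\le\rho$, $c=\rho-a$ contribute. Such a term has $y$-exponent $p(j+aq/p)+p-1$ and total degree $pq+p-2$, hence $x$-exponent $p(q-1-j-aq/p)+p-1$. Therefore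
\[
\Phi(F_*x^\alpha y^\beta)=\sum_{a=0}^{\rho}\lambda_a\,x^{\,q-1-j-aq/p}\,y^{\,j+aq/p},\qquad\lambda_a\in\mathbb F_p^\times .
\]
For fixed $j$ this system is triangular: by induction on $\rho$, the ideal $\Phi(F_*\mathfrak m^{q-1})$ contains $x^{q-1-l}y^l$ for $l=j+\rho q/p$. As $(j,\rho)$ varies, $l$ takes all values $0,\dots,q-1$. So the ideal contains all monomials of degree $q-1$.

Together, (a)--(c) give $\Phi(F_*I_1)=I_1$.

\medskip
\noindent\emph{Step 3: $I$ is fixed.} Apply Lemma~\ref{lem:fedder} in the variables $x,y,z$. Since $f$ does not involve $z$, the generator $\Phi_R$ satisfies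
\[
\Phi_R\Big(F_*\sum_\gamma r_\gamma z^\gamma\Big)=\sum_\alpha\Phi\big(F_*r_{p\alpha+(p-1,\dots,p-1)}\big)\,z^\alpha\qquad(r_\gamma\in R_1).
\]
The coefficients $r_\gamma\in I_1$ can be chosen independently, so $\Phi_R(F_*I_1[[z]])=\Phi(F_*I_1)[[z]]=I_1[[z]]$.

\medskip
\noindent\emph{Step 4: $I$ is not a trace ideal.} Let $\theta=y/x\in Q$. On the generators of $I$ we have $\theta x^{q-2}=x^{q-3}y$, which lies in $R$ because $q\ge3$; next $\theta x^iy^j=x^{i-1}y^{j+1}$ for $i\ge1$; and $\theta y^{q-1}=y^q/x=x^{q-2}y+x^{q-1}$ by the equation $f=0$. So $\theta\in R:I$. On the other hand $x^{q-3}y\notin I$. Indeed, setting $z=0$ and using $f\in\mathfrak m^q$, we map $R$ onto $k[[x,y]]/\mathfrak m^{q-1}$, where the image of $I$ is $kx^{q-2}$ and does not contain $x^{q-3}y$. So $\theta\notin I:I$, and Lemma~\ref{lem:necessary} shows that $I\ne\tau(M)$ for every $M$. \hfill$\square$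

\begin{remark}
The bound $q\ge3$ cannot be dropped: for $q=2$ the ideal $I$ is $R$. The rings $R_1$ are never $F$-pure, since \eqref{eq:degree} is positive for all $\delta\ge0$. The radical of $I$ is $(x,y)$, and $R/(x,y)=k[[z]]$ has dimension $d-1$, so $I$ has height one, as Section~\ref{sec:first} requires.
\end{remark}

\section{Translation into local cohomology}\label{sec:duality}

\subsection{Background}\label{sub:background}

Let $(R,\mathfrak m)$ be a Noetherian local ring of characteristic $p$ and dimension $d$. We use the following standard facts.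

\begin{enumerate}
\item[(L1)] For $\mathfrak a=(y_1,\dots,y_r)$ the modules $H^i_{\mathfrak a}(M)$ are the cohomology of the \v{C}ech complex $M\to\bigoplus M_{y_i}\to\dots\to M_{y_1\cdots y_r}$ and depend only on the radical of $\mathfrak a$. For finitely generated $M$, $H^i_{\mathfrak m}(M)=0$ if $i>\dim M$ or $i<\operatorname{depth}M$. For every $M$, $H^d_{\mathfrak m}(M)=H^d_{\mathfrak m}(R)\otimes_RM$.
\item[(L2)] An additive map $\phi\colon M\to M'$ is \emph{$p^e$-linear} if $\phi(rm)=r^{p^e}\phi(m)$. It acts on \v{C}ech complexes by $m/y\mapsto\phi(m)/y^{p^e}$ and so induces $p^e$-linear maps $H^i_{\mathfrak a}(M)\to H^i_{\mathfrak a}(M')$. These respect composition, and they commute with connecting homomorphisms when the three terms of a short exact sequence carry compatible $p^e$-linear maps. The Frobenius map of an $R$-algebra, and the maps it induces on local cohomology, are all denoted by $F$.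
\item[(L3)] (Matlis duality.) Let $E$ be the injective hull of $R/\mathfrak m$. Then $\operatorname{Hom}_R(-,E)$ is exact and preserves finite length, and $\operatorname{Hom}_R(E,E)=\widehat R$. Every $R$-submodule $K\subseteq E$ is an $\widehat R$-submodule and satisfies $K=\operatorname{Ann}_E\operatorname{Ann}_{\widehat R}K$, and every ideal $J\subseteq R$ satisfies $J\widehat R=\operatorname{Ann}_{\widehat R}\operatorname{Ann}_EJ$. If $R$ is Gorenstein, then $E\cong H^d_{\mathfrak m}(R)$.
\end{enumerate}

\subsection{Trace ideals and fixed ideals as submodules of \texorpdfstring{$E$}{E}}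

Both $\tau_{S/R}$ and $\Phi(F_*(aR))$ have the form $\{\psi(m):\psi\in\operatorname{Hom}_R(M,R)\}$, so one duality statement handles both.

\begin{lemma}\label{lem:duality}
Let $(R,\mathfrak m)$ be an $F$-finite Gorenstein local ring of dimension $d$ and $E=H^d_{\mathfrak m}(R)$.
\begin{enumerate}
\item[(a)] Ideals $J,J'$ with $\operatorname{Ann}_EJ=\operatorname{Ann}_EJ'$ are equal.
\item[(b)] Let $M$ be a finitely generated module, $m\in M$, and $\tau_m=\{\psi(m):\psi\in\operatorname{Hom}_R(M,R)\}$. The kernel of $E\to E\otimes_RM$, $\eta\mapsto\eta\otimes m$, is $\operatorname{Ann}_E\tau_m$.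
\item[(c)] For a module-finite extension $R\subseteq S$, the kernel of $E\to H^d_{\mathfrak m}(S)$ is $\operatorname{Ann}_E\tau_{S/R}$. Hence $\tau_{S/R}=I$ if and only if this kernel is $\operatorname{Ann}_EI$.
\item[(d)] Let $K=\operatorname{Ann}_EI$. Then $I$ is compatible if and only if $F(K)\subseteq K$, and $I$ is fixed if and only if $F^{-1}(K)=K$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By (L3), $J\widehat R=J'\widehat R$, and $R\to\widehat R$ is faithfully flat.

(b) Let $K_m$ be the kernel. Applying $\operatorname{Hom}_R(-,E)$ to $0\to K_m\to E\to E\otimes_RM$ gives an exact sequence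
\[
\operatorname{Hom}_R(E\otimes_RM,E)\longrightarrow\widehat R\longrightarrow\operatorname{Hom}_R(K_m,E).
\]
The first term is $\operatorname{Hom}_R(M,\widehat R)=\operatorname{Hom}_R(M,R)\otimes_R\widehat R$ and the first map is evaluation at $m$, with image $\tau_m\widehat R$. The kernel of the second map is $\operatorname{Ann}_{\widehat R}K_m$. So $K_m=\operatorname{Ann}_E\operatorname{Ann}_{\widehat R}K_m=\operatorname{Ann}_E\tau_m$.

(c) Take $M=S$ and $m=1$ in (b), use $H^d_{\mathfrak m}(S)=E\otimes_RS$, and then (a).

(d) Take $M=F_*R$ and $m=F_*a$ in (b). By (L1), $E\otimes_RF_*R=H^d_{\mathfrak m}(F_*R)=F_*E$, and the map in (b) becomes $\eta\mapsto F_*(aF(\eta))$. Since $\Phi$ is a generator, $\tau_m=\Phi(F_*(aR))$. Intersecting over $a\in I$ gives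
\[
\operatorname{Ann}_E\Phi(F_*I)=\{\eta\in E: aF(\eta)=0\text{ for all }a\in I\}=F^{-1}(K).
\]
By (a), $I$ is fixed if and only if $F^{-1}(K)=K$, and $\Phi(F_*I)+I=I$ if and only if $F^{-1}(K)\cap K=K$.
\end{proof}

\subsection{Classes as fractions}

To turn an equation between cohomology classes into an equation between ring elements we need the following.

\begin{lemma}\label{lem:fractions}
Let $(R,\mathfrak m)$ be Noetherian local, $A$ a module-finite $R$-algebra, and $\underline x=x_1,\dots,x_h\in\mathfrak m$ an $A$-regular sequence with $h\ge1$. Put $x=x_1\cdots x_h$ and $\mathcal H=H^h_{(\underline x)}(A)=A_x/\sum_iA_{x/x_i}$, and let $[r/x^t]$ denote the class of $r/x^t$.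
\begin{enumerate}
\item[(a)] $[r/x^t]=0$ if and only if $r\in(x_1^t,\dots,x_h^t)A$.
\item[(b)] $\operatorname{Ann}_{\mathcal H}(\underline x)=A\cdot[1/x]$.
\end{enumerate}
\end{lemma}

\begin{proof}
Recall that permutations of $\underline x$, and sequences of positive powers $x_1^{t_1},\dots,x_h^{t_h}$, are again $A$-regular. In particular $x$ is a nonzerodivisor on $A$.

(a) If $r=\sum r_ix_i^t$, then $r/x^t=\sum r_i/(x/x_i)^t$ has class zero. Conversely, if $r/x^t=\sum r_i/(x/x_i)^N$ with $N\ge t$, then $x^{N-t}r\in(x_1^N,\dots,x_h^N)A$. We cancel the factors of $x^{N-t}$ one at a time. For positive $t_1,\dots,t_h$, the element $x_1$ is a nonzerodivisor modulo $(x_2^{t_2},\dots,x_h^{t_h})A$, so $x_1r'\in(x_1^{t_1+1},x_2^{t_2},\dots,x_h^{t_h})A$ implies $r'\in(x_1^{t_1},x_2^{t_2},\dots,x_h^{t_h})A$, and the same holds for every index.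

(b) We use induction on $h$. For $h=1$, the class of $\sigma\in A_{x_1}$ is killed by $x_1$ if and only if $x_1\sigma\in A$. Let $h\ge2$ and $x'=x_2\cdots x_h$. Since $H^{h-1}_{(\underline x)}(A)=0$, the sequence $0\to A\xrightarrow{x_1}A\to A/x_1A\to0$ gives an isomorphism
\[
H^{h-1}_{(x_2,\dots,x_h)}(A/x_1A)=H^{h-1}_{(\underline x)}(A/x_1A)\cong\operatorname{Ann}_{\mathcal H}(x_1).
\]
In the \v{C}ech complex one lifts $\bar r/x'^t$ to $r/x'^t\in A_{x'}$, maps it to $A_x$ and divides by $x_1$; so the isomorphism is $[\bar r/x'^t]\mapsto\pm[r/(x_1x'^t)]$. By induction the annihilator of $(x_2,\dots,x_h)$ on the left is generated by $[1/x']$, which maps to $\pm[1/x]$.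
\end{proof}

\section{Killing Frobenius-stable classes by a finite extension}\label{sec:construction}

Throughout this section $(R,\mathfrak m)$ is a Noetherian local ring of characteristic $p$ and dimension $d\ge2$, and $A\ne0$ is a module-finite $R$-algebra of depth $d$ as an $R$-module. Put $H=H^d_{\mathfrak m}(A)$; by (L1), $H^i_{\mathfrak m}(A)=0$ for $i<d$. The ring $A$ has finitely many maximal ideals, and all of them contain $\mathfrak mA$. We allow $A\ne R$ because part (1) of Theorem~\ref{thm:positive} needs $A=R:I$, which need not be local.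

\subsection{One class in dimension two}\label{sub:model}

Let $d=2$, let $A$ be local with maximal ideal $\mathfrak n$, and let $x_1,x_2$ be a system of parameters of $R$, $x=x_1x_2$. Let $0\ne\eta=[g/x]\in H$ satisfy $F(\eta)=a\eta$ with $a\in A$. We want a finite extension $S$ that kills $A\eta$ and little else.

The class $\eta$ dies in $H^2_{\mathfrak m}(S)$ as soon as $g=x_1b_1+x_2b_2$ with $b_1,b_2\in S$. Adjoining such $b_i$ freely gives no finite extension, so we look for monic equations. By Lemma~\ref{lem:fractions}(a), the equation $[g^p/x^p]=[x^{p-1}ag/x^p]$ means that $g^p=x^{p-1}ag+x_1^pc_1+x_2^pc_2$ with $c_i\in A$. Substituting $g=x_1b_1+x_2b_2$ on both sides gives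
\[
x_1^pb_1^p+x_2^pb_2^p=x_1^p\,(x_2^{p-1}ab_1+c_1)+x_2^p\,(x_1^{p-1}ab_2+c_2),
\]
and we impose this term by term:
\[
S=A[b_1,b_2]\big/\big(x_1b_1+x_2b_2-g,\ \ b_1^p-x_2^{p-1}ab_1-c_1,\ \ b_2^p-x_1^{p-1}ab_2-c_2\big).
\]
Put $y_1=-b_2/x_1\in S_{x_1}$ and $y_2=b_1/x_2\in S_{x_2}$. Then $y_1^p=ay_1-c_2/x_1^p$, $y_2^p=ay_2+c_1/x_2^p$ and $y_2=y_1+g/x$ in $S_x$. So $S$ glues two Artin--Schreier type covers along the cocycle $g/x$, and $S_{x_i}$ is free over $A_{x_i}$ with basis $1,y_i,\dots,y_i^{p-1}$ (Lemma~\ref{lem:structure} below).

The kernel of $H\to H^2_{\mathfrak m}(S)$ is the image of $H^1_{\mathfrak m}(S/A)$, so it consists of the classes $[\sigma_2-\sigma_1]$ with $\sigma_i\in S_{x_i}$ and $\sigma_2-\sigma_1\in A_x$. Write $\sigma_i$ as a polynomial in $y_i$ of degree at most $j$, where $1\le j<p$. The two coefficients in degree $j$ agree in $A_x$, so they come from one element $r\in A$, because $H^1_{\mathfrak m}(A)=0$. If $j=1$, then $[\sigma_2-\sigma_1]=r\eta$. If $j\ge2$, the coefficient of $y_1^{j-1}$ in $\sigma_2-\sigma_1$ is $jrg/x+r_2-r_1$ with $r_i\in A_{x_i}$,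 and it vanishes. Hence $jr\eta=0$, and $r\in\mathfrak n$ because $j$ is a unit and $\eta\ne0$. Now apply $F^e$. The elements $\sigma_i^{p^e}$ still have degree at most $j$, and their coefficient in degree $j$ is a multiple of $r^{p^e}$, so it lies in $(x_1,x_2)^jA$ for large $e$. Such a leading term can be removed on both charts at once by subtracting an element of $S$, because $(-b_2)^lb_1^{j-l}=x_1^lx_2^{j-l}y_i^j+(\text{lower terms})$ in $S_{x_i}$ for $i=1,2$. This does not change $\sigma_2-\sigma_1$. Descending from $j=p-1$ to $j=1$, we conclude that a power of $F$ maps the kernel into $A\eta$.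

The general proof has the same shape: filter $S$ by degree, identify degree one as the source of the classes we want to kill, and show that the higher degrees contribute only $F$-nilpotently.

\subsection{The construction}

Let $\underline x=x_1,\dots,x_h\in\mathfrak m$ be an $A$-regular sequence with $2\le h\le d$, and put $x=x_1\cdots x_h$ and $u_i=\prod_{l\ne i}x_l$, so that
\begin{equation}\label{eq:xu}
x_iu_i=x,\qquad x_i^pu_i^{p-1}=x^{p-1}x_i .
\end{equation}
Let $g_s,a_{st},c_{s,i}\in A$ $(1\le s,t\le n,\ 1\le i\le h)$ satisfy
\begin{equation}\label{eq:data}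
g_s^p=x^{p-1}\sum_ta_{st}g_t+\sum_ix_i^pc_{s,i}\qquad(1\le s\le n).
\end{equation}
Define
\[
S=A[b_{s,i}]\Big/\Big(b_{s,i}^p-u_i^{p-1}\sum_ta_{st}b_{t,i}-c_{s,i},\ \ \sum_ix_ib_{s,i}-g_s\Big),
\]
\[
K_0=\sum_sg_s\operatorname{Ann}_H(\underline x),\qquad K_S=\ker\big(H\to H^d_{\mathfrak m}(S)\big).
\]
In the model case we used $\eta\ne0$ to conclude that $r\in\mathfrak n$. For several classes over a semilocal ring the replacement is the following condition, stated for $h=d=2$ and $\eta_s=[g_s/x]\in H$.

\medskip
\noindent\textbf{Condition (M).} For every maximal ideal $\mathfrak n$ of $A$ there is $0\le m_{\mathfrak n}\le n$ such that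
\begin{enumerate}
\item[(i)] $\sum_sr_s\eta_s=0$ with $r_s\in A$ implies $r_s\in\mathfrak n$ for all $s\le m_{\mathfrak n}$;
\item[(ii)] $a_{st}\in\mathfrak n$ for all $s>m_{\mathfrak n}$ and all $t$.
\end{enumerate}

\begin{proposition}\label{prop:key}
The map $A\to S$ is injective and module-finite, and $K_0\subseteq K_S$. If $h\ge3$, or if $h=d=2$ and Condition~\textup{(M)} holds, then $F^e(K_S)\subseteq K_0$ for some $e$.
\end{proposition}

The proof occupies the rest of this section. We call $b_{1,i},\dots,b_{n,i}$ the variables of \emph{column} $i$ and write $b_{\cdot,i}$ for this tuple. A monomial is \emph{reduced} if all its exponents are less than $p$, and a polynomial is reduced if it is a combination of reduced monomials.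

\subsection{The degree filtration and two graded models}

Let $S_{\le j}\subseteq S$ be the $A$-span of the monomials of degree at most $j$ in the $b_{s,i}$, and $\operatorname{gr}_jS=S_{\le j}/S_{\le j-1}$. Since $b_{s,i}^p\in S_{\le1}$ and $p\ge2$, a monomial that is not reduced lies in a lower step of the filtration. Hence $S$ is spanned by the finitely many reduced monomials, $S=S_{\le N}$ for $N=nh(p-1)$, and $S$ is module-finite over $A$. The same inclusion gives $F(S_{\le j})\subseteq S_{\le j}$, so $F$ acts on all quotients of the filtration.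

The ring $\operatorname{gr}S$ is hard to describe exactly, but we only need its top two local cohomology modules. We compare it with the ring defined by the leading forms of the relations,
\[
G=A[b_{s,i}]\Big/\Big(b_{s,i}^p,\ \sum_ix_ib_{s,i}\Big),
\]
and we compare $G$ with a ring from which the $x_i$ have disappeared. By \eqref{eq:xu} the substitution $b_{s,i}=u_iw_{s,i}$ turns $\sum_ix_ib_{s,i}$ into $x\sum_iw_{s,i}$, so we put
\[
W=A\otimes_{\mathbb F_p}W^0,\qquad W^0=\mathbb F_p[w_{s,i}]\Big/\Big(w_{s,i}^p,\ \sum_iw_{s,i}\Big)\cong\mathbb F_p[w_{s,i}:i<h]/(w_{s,i}^p).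
\]
Each graded piece $W_j$ is a finitely generated free $A$-module. In the model case, $w=w_{1,1}$ is the common leading form of $y_1$ and $y_2$. There are graded $A$-algebra maps
\[
\pi\colon G\to\operatorname{gr}S,\ \ b_{s,i}\mapsto b_{s,i},\qquad\qquad\rho\colon G\to W,\ \ b_{s,i}\mapsto u_iw_{s,i}.
\]
The map $\pi$ is well defined because $b_{s,i}^p\in S_{\le p-1}$ and $\sum_ix_ib_{s,i}\in S_{\le0}$, and it is surjective. Put $\overline G_j=\rho(G_j)\subseteq W_j$.

The action of $F$ on $\operatorname{gr}S$ is modeled by the degree-preserving ring endomorphisms $\varphi_G$ of $G$ and $\varphi$ of $W$ that are Frobenius on $A$ and satisfy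
\[
\varphi_G(b_{s,i})=u_i^{p-1}\sum_ta_{st}b_{t,i},\qquad\varphi(w_{s,i})=\sum_ta_{st}w_{t,i}.
\]
They are well defined. The $p$-th power of a linear form in the variables is zero in $G$ and in $W$; by \eqref{eq:xu}, $\varphi_G(\sum_ix_ib_{s,i})=x^{p-1}\sum_ta_{st}\sum_ix_ib_{t,i}=0$; and $\varphi(\sum_iw_{s,i})=\sum_ta_{st}\sum_iw_{t,i}=0$. We have $\pi\varphi_G=F\pi$, because $b_{s,i}^p\equiv u_i^{p-1}\sum_ta_{st}b_{t,i}$ modulo $S_{\le0}$. We have $\rho\varphi_G=\varphi\rho$, because both sides send $b_{s,i}$ to $u_i^p\sum_ta_{st}w_{t,i}$. In particular $\varphi(\overline G_j)\subseteq\overline G_j$.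

\begin{lemma}\label{lem:basis}
Let $\Lambda$ be a ring and let $\ell_1,\dots,\ell_m\in\Lambda[b_1,\dots,b_m]$ have degree at most $1$. Then $\Lambda[b_1,\dots,b_m]/(b_\nu^p-\ell_\nu)$ is $\Lambda$-free on the reduced monomials, and the image of the polynomials of degree at most $j$ is spanned by the reduced monomials of degree at most $j$.
\end{lemma}

\begin{proof}
Let $\phi_\nu=b_\nu^p-\ell_\nu$. For $b^\alpha$ reduced and $\beta\in\mathbb N^m$, the product $\phi^\beta b^\alpha$ has leading form $b^{p\beta+\alpha}$, and every monomial occurs exactly once in this way. By induction on $j$, the products of degree at most $j$ form a basis of the polynomials of degree at most $j$. The ideal $(\phi_1,\dots,\phi_m)$ is the span of the products with $\beta\ne0$.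
\end{proof}

\begin{lemma}\label{lem:structure}
\begin{enumerate}
\item[(a)] For each $i$, the rings $S_{x_i}$ and $G_{x_i}$ are $A_{x_i}$-free on the reduced monomials in the $b_{s,l}$ with $l\ne i$; the map $\pi_{x_i}$ is an isomorphism, and $\rho_{x_i}$ is injective.
\item[(b)] $A\to S$ is injective, so $S_{\le0}=A$.
\item[(c)] For $\iota\in\{d-1,d\}$ and all $j$, the maps $\pi$ and $\rho$ induce isomorphisms $H^\iota_{\mathfrak m}(\operatorname{gr}_jS)\cong H^\iota_{\mathfrak m}(G_j)\cong H^\iota_{\mathfrak m}(\overline G_j)$ under which the actions of $F$, $\varphi_G$ and $\varphi$ correspond.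
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In $G_{x_i}$ the linear relations eliminate $b_{s,i}=-x_i^{-1}\sum_{l\ne i}x_lb_{s,l}$, and $b_{s,i}^p=0$ follows from $b_{s,l}^p=0$ for $l\ne i$. In $S_{x_i}$ they eliminate $b_{s,i}=x_i^{-1}(g_s-\sum_{l\ne i}x_lb_{s,l})$. Modulo the relations of the columns $l\ne i$, \eqref{eq:xu} gives
\begin{align*}
x_i^pb_{s,i}^p&=g_s^p-x^{p-1}\sum_ta_{st}\sum_{l\ne i}x_lb_{t,l}-\sum_{l\ne i}x_l^pc_{s,l},\\
x_i^pu_i^{p-1}\sum_ta_{st}b_{t,i}&=x^{p-1}\sum_ta_{st}g_t-x^{p-1}\sum_ta_{st}\sum_{l\ne i}x_lb_{t,l}.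
\end{align*}
Subtracting, $x_i^p\big(b_{s,i}^p-u_i^{p-1}\sum_ta_{st}b_{t,i}-c_{s,i}\big)=g_s^p-x^{p-1}\sum_ta_{st}g_t-\sum_lx_l^pc_{s,l}$, which is zero by \eqref{eq:data}. So the relations of degree $p$ in column $i$ are redundant; this is the only use of \eqref{eq:data}. Lemma~\ref{lem:basis} now gives the bases. Since $b_{s,i}$ has degree at most one in the remaining variables, the lemma also shows that $(S_{\le j})_{x_i}$ is spanned by the basis monomials of degree at most $j$. Thus $\pi_{x_i}$ maps a basis to a basis. The map $\rho_x$ is an isomorphism, because the $u_i$ are units in $A_x$ and $\rho_x$ is the change of variables $b_{s,i}=u_iw_{s,i}$. As $G_{x_i}$ is free over $A_{x_i}$ and $x$ is a nonzerodivisor, $G_{x_i}\to G_x\cong W_x$ is injective, and it factors through $\rho_{x_i}$.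

(b) The composite $A\to A_{x_1}\to S_{x_1}$ is injective, since $1$ is a basis element.

(c) By (a), the kernels of the surjections $G_j\to\operatorname{gr}_jS$ and $G_j\to\overline G_j$ are finitely generated $A$-modules that vanish after inverting any $x_i$. So they are supported on the support of $A/(\underline x)A$, which has dimension $d-h\le d-2$, and their local cohomology vanishes in degrees at least $d-1$. The long exact sequences give the isomorphisms, and (L2) gives the compatibility.
\end{proof}

\subsection{Degree one and the reduction to higher degrees}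

Let $\delta\colon H^{d-1}_{\mathfrak m}(S/A)\to H$ be the connecting map of $0\to A\to S\to S/A\to0$. Its image is $K_S$, and it commutes with $F$.

\begin{lemma}\label{lem:degreeone}
The composite $H^{d-1}_{\mathfrak m}(S_{\le1}/A)\to H^{d-1}_{\mathfrak m}(S/A)\xrightarrow{\ \delta\ }H$ has image $K_0$. In particular $K_0\subseteq K_S$.
\end{lemma}

\begin{proof}
The composite is the connecting map of the lower row in the commutative diagram with exact rows
\[
\begin{array}{ccccccccc}
0&\to&A^n&\to&A^{nh}&\to&G_1&\to&0\\
&&\downarrow&&\downarrow&&\downarrow&&\\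
0&\to&A&\to&S_{\le1}&\to&\operatorname{gr}_1S&\to&0.
\end{array}
\]
Here $A^n$ and $A^{nh}$ have bases $e_s$ and $\beta_{s,i}$, the upper left map is $e_s\mapsto\sum_ix_i\beta_{s,i}$, and the vertical maps are $e_s\mapsto g_s$, $\beta_{s,i}\mapsto b_{s,i}$ and $\pi$. Since $H^{d-1}_{\mathfrak m}(A)=0$, the upper connecting map identifies $H^{d-1}_{\mathfrak m}(G_1)$ with $\ker(H^{\oplus n}\to H^{\oplus nh})=\operatorname{Ann}_H(\underline x)^{\oplus n}$. By Lemma~\ref{lem:structure}(c) the right vertical map is an isomorphism on $H^{d-1}_{\mathfrak m}$, so the image of the lower connecting map is $\sum_sg_s\operatorname{Ann}_H(\underline x)$.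
\end{proof}

It remains to prove the following statement under the hypotheses of the last part of Proposition~\ref{prop:key}.

\medskip
\noindent\textbf{Claim (N$_j$), $j\ge2$.} There is $e_j$ such that $F^{e_j}$ kills the image of $H^{d-1}_{\mathfrak m}(S_{\le j}/A)\to H^{d-1}_{\mathfrak m}(\operatorname{gr}_jS)$.
\medskip

Indeed, (N$_j$) and the exact sequence $H^{d-1}_{\mathfrak m}(S_{\le j-1}/A)\to H^{d-1}_{\mathfrak m}(S_{\le j}/A)\to H^{d-1}_{\mathfrak m}(\operatorname{gr}_jS)$ show that $F^{e_j}\xi$ comes from $H^{d-1}_{\mathfrak m}(S_{\le j-1}/A)$ for every $\xi\in H^{d-1}_{\mathfrak m}(S_{\le j}/A)$. Starting from $S=S_{\le N}$ and putting $e=e_2+\dots+e_N$, we see that $F^e\xi$ comes from $H^{d-1}_{\mathfrak m}(S_{\le1}/A)$ for every $\xi\in H^{d-1}_{\mathfrak m}(S/A)$. Then $F^e\delta(\xi)=\delta(F^e\xi)\in K_0$ by Lemma~\ref{lem:degreeone}.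

\subsection{Higher degrees for \texorpdfstring{$h\ge3$}{h at least 3}}

Fix $j\ge2$. We show that a power of $F$ kills all of $H^{d-1}_{\mathfrak m}(\operatorname{gr}_jS)\cong H^{d-1}_{\mathfrak m}(\overline G_j)$. The idea is to factor $\varphi^e\colon\overline G_j\to\overline G_j$ through a free $A$-module $Z$. The choice $Z=W_j$ does not work, since $\varphi^e$ need not map $W_j$ into $\overline G_j$. A monomial $\rho(b^\alpha)$ that involves two columns is divisible by $x$, while one that involves only column $i$ is divisible only by a power of $u_i$. So we need a free submodule that treats the one-column parts separately, and for this they must be independent. Let $T_i\subseteq W^0_j$ be the span of the reduced monomials of degree $j$ in $w_{\cdot,i}$.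

\begin{lemma}\label{lem:direct}
If $h\ge3$ and $j\ge2$, the sum $T_1+\dots+T_h$ is direct.
\end{lemma}

\begin{proof}
The reduced monomials in the $w_{s,i}$ with $i<h$ form a basis of $W^0$, and $T_1,\dots,T_{h-1}$ are spanned by disjoint subsets of it. An element of $T_h$ has the form $v(w_{\cdot,h})=(-1)^jv(\sum_{i<h}w_{\cdot,i})$ for a reduced form $v$ of degree $j$ in $n$ variables. Suppose that it lies in $T_1+\dots+T_{h-1}$. Setting $w_{\cdot,i}=0$ for $3\le i\le h-1$, which leaves two columns since $h-1\ge2$, we get $v(w_{\cdot,1}+w_{\cdot,2})\in T_1+T_2$. The spaces $T_1$ and $T_2$ have bidegrees $(j,0)$ and $(0,j)$ in $(w_{\cdot,1},w_{\cdot,2})$, and $(j-1,1)$ is neither because $j\ge2$. So the component $\sum_s(\partial_sv)(w_{\cdot,1})\,w_{s,2}$ of bidegree $(j-1,1)$ vanishes. This is a reduced polynomial, so $\partial_sv=0$ for all $s$. Since the nonzero exponents in $v$ are units in $\mathbb F_p$, the form $v$ involves no variable, and $v=0$.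
\end{proof}

Choose a complement $C$ of $\bigoplus_iT_i$ in $W^0_j$ and put
\[
Z=\bigoplus_{i=1}^hu_i(A\otimes T_i)\ \oplus\ x(A\otimes C)\ \subseteq\ W_j .
\]
Since $u_i$ and $x$ are nonzerodivisors, $Z$ is a free $A$-module, so $H^{d-1}_{\mathfrak m}(Z)=0$. Since $x=x_iu_i$, we have $xW_j\subseteq Z$.

\emph{$\overline G_j\subseteq Z$.} The module $G_j$ is spanned by the reduced monomials $b^\alpha$ of degree $j$. If $b^\alpha$ involves only column $i$, then $\rho(b^\alpha)=u_i^jw^\alpha\in u_i(A\otimes T_i)$. If it involves columns $i\ne l$, then $\rho(b^\alpha)\in u_iu_lW_j\subseteq xW_j$, because $u_iu_l=x\prod_{\nu\ne i,l}x_\nu$.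

\emph{$\varphi^e(Z)\subseteq\overline G_j$ if $p^e\ge j$.} For a monomial $w^\alpha$ of degree $j$ in column $i$, we have $\varphi^e(w^\alpha)=v(w_{\cdot,i})$ for a form $v$ of degree $j$ over $A$. Hence $\varphi^e(ru_iw^\alpha)=r^{p^e}u_i^{p^e-j}\rho(v(b_{\cdot,i}))\in\overline G_j$ for $r\in A$. Also $\varphi^e(xW_j)\subseteq x^{p^e}W_j\subseteq x^jW_j$, and $x^jW_j\subseteq\overline G_j$ because $xw_{s,i}=x_i\rho(b_{s,i})$.

So $\varphi^e$ on $\overline G_j$ is the composite of the inclusion $\overline G_j\subseteq Z$ and a $p^e$-linear map $Z\to\overline G_j$. By (L2) it is zero on $H^{d-1}_{\mathfrak m}(\overline G_j)$, and (N$_j$) follows from Lemma~\ref{lem:structure}(c).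

\subsection{Higher degrees for \texorpdfstring{$h=d=2$}{h=d=2}}

For $h=2$ we have $w_{s,2}=-w_{s,1}$, so $T_1=T_2$ and Lemma~\ref{lem:direct} fails. As in Section~\ref{sub:model}, we must use that the classes in (N$_j$) lift to the next step of the filtration.

Fix $j\ge2$ and put $w_s=w_{s,1}$. Then $W=A[w_1,\dots,w_n]/(w_s^p)$, $\rho(b_{s,1})=x_2w_s$ and $\rho(b_{s,2})=-x_1w_s$. Distributing the $j$ factors of a monomial $w^\gamma$ among the two columns in all ways shows that $\overline G_j=(x_1,x_2)^jW_j$, and likewise in degree $j-1$. The quotients $W_j/\overline G_j$ and $W_{j-1}/\overline G_{j-1}$ have finite length, and $W_j$, $W_{j-1}$ are free over $A$. With Lemma~\ref{lem:structure}(c) this gives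
\[
H^1_{\mathfrak m}(\operatorname{gr}_jS)\cong W_j/\overline G_j,\qquad H^2_{\mathfrak m}(\operatorname{gr}_{j-1}S)\cong H^2_{\mathfrak m}(W_{j-1})=W_{j-1}\otimes_AH,
\]
and $F$ corresponds to $\varphi$ in the first isomorphism. Let $\delta_j\colon H^1_{\mathfrak m}(\operatorname{gr}_jS)\to H^2_{\mathfrak m}(\operatorname{gr}_{j-1}S)$ be the connecting map of
\[
0\to\operatorname{gr}_{j-1}S\to S_{\le j}/S_{\le j-2}\to\operatorname{gr}_jS\to0 .
\]
Since $A\subseteq S_{\le j-2}$, the map $S_{\le j}/A\to\operatorname{gr}_jS$ factors through the middle term. So the image in (N$_j$) is contained in $\ker\delta_j$, and it suffices to show that a power of $\varphi$ kills $\ker\delta_j$.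

\begin{lemma}\label{lem:deltaj}
Let $v$ be a reduced form of degree $j$ in $w_1,\dots,w_n$ over $A$, and $\bar v$ its class in $W_j/\overline G_j$. Then $\delta_j(\bar v)=\sum_s\partial_sv\otimes\eta_s$.
\end{lemma}

\begin{proof}
On $A$-modules, $H^\bullet_{\mathfrak m}$ is computed by the complex $M\to M_{x_1}\oplus M_{x_2}\to M_x$ with last map $(m_1,m_2)\mapsto m_2-m_1$, because $A/(x_1,x_2)A$ has finite length. By Lemma~\ref{lem:structure}(a) and the formula for $\overline G$, the maps $\pi$ and $\rho$ give ring isomorphisms $(\operatorname{gr}S)_{x_i}\cong W_{x_i}$. Under them $w_s$ corresponds to the leading form of $y_s=-b_{s,2}/x_1$ for $i=1$ and of $y_s'=b_{s,1}/x_2$ for $i=2$. The class $\bar v$ corresponds to the cocycle $(v,v)\in(W_j)_{x_1}\oplus(W_j)_{x_2}$, which lifts to $(v(y),v(y'))\in(S_{\le j})_{x_1}\oplus(S_{\le j})_{x_2}$. Dividing $x_1b_{s,1}+x_2b_{s,2}=g_s$ by $x$ gives $y'_s=y_s+g_s/x$. By Taylor expansion,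
\[
v(y')-v(y)\equiv\sum_s(\partial_sv)(y)\,\frac{g_s}{x}\pmod{(S_{\le j-2})_x},
\]
and the right side corresponds to $\sum_s\partial_sv\cdot g_s/x\in(W_{j-1})_x$.
\end{proof}

Let $\delta_j(\bar v)=0$ with $v=\sum_\alpha r_\alpha w^\alpha$ reduced, and let $\mathfrak n$ be a maximal ideal of $A$. The module $W_{j-1}\otimes_AH$ is a direct sum of copies of $H$ indexed by the reduced monomials $w^\gamma$ of degree $j-1$, and the component of $\delta_j(\bar v)$ at $w^\gamma$ is $\sum_sr_{s,\gamma}\eta_s$, where $r_{s,\gamma}$ is the coefficient of $w^\gamma$ in $\partial_sv$. Condition (M)(i) gives $r_{s,\gamma}\in\mathfrak n$ for $s\le m_{\mathfrak n}$, that is, $\alpha_sr_\alpha\in\mathfrak n$ for all $\alpha$ and all $s\le m_{\mathfrak n}$. As $\alpha_s<p$, we get $r_\alpha\in\mathfrak n$ whenever $w^\alpha$ involves some $w_s$ with $s\le m_{\mathfrak n}$. Every other monomial $w^\alpha$ involves some $w_s$ with $s>m_{\mathfrak n}$, and then $\varphi(w^\alpha)\in\mathfrak nW_j$ by (M)(ii). Hence $\varphi(v)\in\mathfrak nW_j$ for every $\mathfrak n$, and so $\varphi(v)\in\mathfrak JW_j$,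 where $\mathfrak J$ is the Jacobson radical of $A$, because $W_j$ is free. The ring $A/(x_1,x_2)^jA$ is Artinian, so $\mathfrak J^{p^e}\subseteq(x_1,x_2)^jA$ for some $e$ that does not depend on $v$. Then
\[
\varphi^{e+1}(v)\in\varphi^e(\mathfrak JW_j)\subseteq\mathfrak J^{p^e}W_j\subseteq(x_1,x_2)^jW_j=\overline G_j .
\]
This proves (N$_j$) and completes the proof of Proposition~\ref{prop:key}. \hfill$\square$

\begin{remark}
Some form of Condition (M) is needed for this argument. If $n=1$, $g_1=0$, $a_{11}=1$, $c_{1,i}=0$ and $2\le j<p$, then $\delta_j=0$ and $\varphi(w_1^j)=w_1^j$, so $\varphi$ is not nilpotent on $\ker\delta_j$. Part (i) asks that the classes be minimal generators at $\mathfrak n$, and part (ii) asks that the variables that are superfluous at $\mathfrak n$ be killed by $\varphi$ modulo $\mathfrak n$.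
\end{remark}

\section{Proof of Theorem~\ref{thm:positive}}\label{sec:proof}

\subsection{Submodules of finite length}

\begin{proposition}\label{prop:finite}
Let $R$, $A$, $d\ge2$ and $H$ be as in Section~\ref{sec:construction}, and let $K\subseteq H$ be an $A$-submodule of finite length with $F^{-1}(K)=K$. Then there is a module-finite extension $A\subseteq S$ with $\ker(H\to H^d_{\mathfrak m}(S))=K$.
\end{proposition}

\begin{proof}
If $K=0$, take $S=A$. Otherwise we choose generators that satisfy Condition (M), by choosing minimal generators at each maximal ideal and adding them up. Write $K=\bigoplus_{\mathfrak n}K_{\mathfrak n}$, where $\mathfrak n$ runs over the maximal ideals of $A$ and $K_{\mathfrak n}$ is the $\mathfrak n$-power torsion, and choose $N\ge1$ with $\mathfrak n^NK_{\mathfrak n}=0$ for all $\mathfrak n$. For $\eta\in K_{\mathfrak n}$, the element $F(\eta)\in K$ is killed by $r^p$ for all $r\in\mathfrak n^N$, and these $r^p$ generate an ideal that contains a power of $\mathfrak n$. So $F(K_{\mathfrak n})\subseteq K_{\mathfrak n}$.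

Let $m_{\mathfrak n}=\dim_{A/\mathfrak n}K_{\mathfrak n}/\mathfrak nK_{\mathfrak n}$ and $n=\max_{\mathfrak n}m_{\mathfrak n}$. Choose $\eta_{s,\mathfrak n}\in K_{\mathfrak n}$, $1\le s\le m_{\mathfrak n}$, lifting a basis of $K_{\mathfrak n}/\mathfrak nK_{\mathfrak n}$; they generate $K_{\mathfrak n}$ by Nakayama's lemma. Put $\eta_{s,\mathfrak n}=0$ for $m_{\mathfrak n}<s\le n$, and $\eta_s=\sum_{\mathfrak n}\eta_{s,\mathfrak n}$. By the Chinese remainder theorem there is $\epsilon_{\mathfrak n}\in A$ congruent to $1$ modulo $\mathfrak n^N$ and to $0$ modulo $\mathfrak n'^N$ for $\mathfrak n'\ne\mathfrak n$. Then $\epsilon_{\mathfrak n}\eta_s=\eta_{s,\mathfrak n}$, so the $\eta_s$ generate $K$. Write $F(\eta_{s,\mathfrak n})=\sum_ta^{(\mathfrak n)}_{st}\eta_{t,\mathfrak n}$ with $a^{(\mathfrak n)}_{st}=0$ for $s>m_{\mathfrak n}$, and choose $a_{st}\in A$ with $a_{st}\equiv a_{st}^{(\mathfrak n)}\pmod{\mathfrak n^N}$ for all $\mathfrak n$. Then $F(\eta_s)=\sum_ta_{st}\eta_t$, and (M)(ii) holds. If $\sum_sr_s\eta_s=0$, then $\sum_{s\le m_{\mathfrak n}}r_s\eta_{s,\mathfrak n}=0$,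 so $r_s\in\mathfrak n$ for $s\le m_{\mathfrak n}$; this is (M)(i).

A system of parameters of $R$ is $A$-regular because $A$ has depth $d$. Replacing it by a common power $x_1,\dots,x_d$ of its members, we may write $\eta_s=[g_s/x]$ for all $s$, with $x=x_1\cdots x_d$. Then $[g_s^p/x^p]=F(\eta_s)=[x^{p-1}\sum_ta_{st}g_t/x^p]$, and Lemma~\ref{lem:fractions}(a) gives \eqref{eq:data} with $h=d$. By Lemma~\ref{lem:fractions}(b), $K_0=\sum_sg_sA[1/x]=K$. Proposition~\ref{prop:key} gives $K\subseteq K_S$ and $F^e(K_S)\subseteq K$. Finally $F^{-1}(K)=K$, applied $e$ times, gives $K_S\subseteq K$.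
\end{proof}

The inclusion $F(K)\subseteq K$, which corresponds to compatibility, produces the extension. The inclusion $F^{-1}(K)\subseteq K$, which needs $I$ to be fixed, is used only in the last sentence.

\subsection{Conventions for the proof}

Let $R$ and $I$ be as in Theorem~\ref{thm:positive}, $d=\dim R$, $E=H^d_{\mathfrak m}(R)$ and $K=\operatorname{Ann}_EI$. By Lemma~\ref{lem:duality}, $F^{-1}(K)=K$, and it suffices to find a module-finite extension $S$ with $\ker(E\to H^d_{\mathfrak m}(S))=K$. If $I=R$ we take $S=R$, so we assume $I\subseteq\mathfrak m$; then $d\ge1$, since otherwise $\mathfrak m$ is a minimal prime. We use these properties of the Gorenstein local ring $R$. It is Cohen--Macaulay, so an ideal of height $h$ contains a regular sequence of length $h$, and all associated primes of $R/(y_1,\dots,y_h)$, for a regular sequence $y_1,\dots,y_h$ with $h\ge0$, are minimal over $(y_1,\dots,y_h)$ and have height $h$. In particular $I$ is a regular ideal. Localizations of $R$ and their quotients by regular sequences are Gorenstein. Maximal Cohen--Macaulay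 modules over a Gorenstein local ring are reflexive. In an Artinian Gorenstein local ring, $0:(0:\mathfrak a)=\mathfrak a$ for every ideal $\mathfrak a$.

\subsection{Parts (3) and (4)}

If $I$ is $\mathfrak m$-primary, then $K=\operatorname{Hom}_R(R/I,E)$ has finite length, and for $d\ge2$ Proposition~\ref{prop:finite} with $A=R$ gives (3). If $R$ is normal of dimension $2$, it is a domain, $I\ne0$, and $R_{\mathfrak p}$ is a discrete valuation ring for every prime $\mathfrak p$ of height one. By Lemma~\ref{lem:local}(b) no such prime contains $I$. So $I$ is $\mathfrak m$-primary, and (4) follows from (3).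

\subsection{Part (2): unmixed ideals of height at least three}

Now $K$ need not be finitely generated, so we cannot take generators of $K$ as the classes $\eta_s$. Instead we find finitely many classes, and their Frobenius equations, in the local cohomology along a regular sequence of length $h$ inside $I$, and we recover $K$ by linkage.

The ideal $I$ has height $h$, with $3\le h\le d$. Choose a regular sequence $\underline x=x_1,\dots,x_h$ in $I$. Put $x=x_1\cdots x_h$, and let $g_1,\dots,g_n$ generate the ideal $J=\{r\in R:rI\subseteq(\underline x)\}$. Let $\mathcal H=H^h_{(\underline x)}(R)$ and $N=\operatorname{Ann}_{\mathcal H}I$. Since $N\subseteq\operatorname{Ann}_{\mathcal H}(\underline x)$, Lemma~\ref{lem:fractions} gives $N=\{[g/x]:g\in J\}=\sum_sR[g_s/x]$.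

\emph{$F(N)\subseteq N$.} Let $\eta\in N$ and $a\in I$. By Lemma~\ref{lem:fractions}(a), $\mathcal H$ is a union of submodules isomorphic to $R/(x_1^t,\dots,x_h^t)$, so each associated prime $\mathfrak p$ of $\mathcal H$ is minimal over $(\underline x)$. It suffices to show that $aF(\eta)$ vanishes in $\mathcal H_{\mathfrak p}$ for each such $\mathfrak p$. The ring $R_{\mathfrak p}$ is $F$-finite and Gorenstein of dimension $h$, we have $\mathcal H_{\mathfrak p}=H^h_{\mathfrak pR_{\mathfrak p}}(R_{\mathfrak p})$ compatibly with $F$, and $I_{\mathfrak p}$ is fixed by Lemma~\ref{lem:local}(a). The image of $\eta$ is killed by $I_{\mathfrak p}$, so the image of $F(\eta)$ is too, by Lemma~\ref{lem:duality}(d) for $R_{\mathfrak p}$.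

Thus $F([g_s/x])=\sum_ta_{st}[g_t/x]$ with $a_{st}\in R$, and Lemma~\ref{lem:fractions}(a) gives \eqref{eq:data}. We apply Proposition~\ref{prop:key} with $A=R$ and $H=E$; here $K_0=J\cdot\operatorname{Ann}_E(\underline x)$.

\emph{$K_0=K$.} Let $I'=\{r\in R:rJ\subseteq(\underline x)\}$. By (L3), an element $r\in\widehat R$ kills $K_0$ if and only if $rJ\subseteq\operatorname{Ann}_{\widehat R}\operatorname{Ann}_E(\underline x)=(\underline x)\widehat R$, and by flatness of $\widehat R$ this means $r\in I'\widehat R$. So $K_0=\operatorname{Ann}_EI'$, and we show that $I'=I$. We have $I\subseteq I'$, and every associated prime $\mathfrak p$ of $I'/I$ is an associated prime of $R/I$. By hypothesis $\mathfrak p$ has height $h$, so it is minimal over $(\underline x)$ and $R_{\mathfrak p}/(\underline x)R_{\mathfrak p}$ is Artinian Gorenstein. In this ring the image of $I'_{\mathfrak p}$ is the double annihilator of the image of $I_{\mathfrak p}$, so $I'_{\mathfrak p}=I_{\mathfrak p}$, a contradiction. Hence $I'/I$ has no associated prime and is zero.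

Since $h\ge3$, Proposition~\ref{prop:key} gives $K\subseteq K_S$ and $F^e(K_S)\subseteq K$, and $F^{-1}(K)=K$ gives $K_S=K$. This proves (2).

\subsection{Part (1): dimension at most two}

If $I$ is a trace ideal, then $I\cdot(R:I)=I$ by Lemma~\ref{lem:necessary}. Conversely, assume this equality and put $A=R:I$. By Lemma~\ref{lem:necessary}, $A=I:I$, so $A$ is a subring of $Q$ that contains $R$, and $AI\subseteq I$. If $a\in I$ is a nonzerodivisor, then $A\cong aA\subseteq R$, so $A$ is module-finite over $R$. By Lemma~\ref{lem:colon},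
\[
J_0:=\tau_{A/R}=R:(R:I)\supseteq I,
\]
and $J_0/I$ is the cokernel of the map from $I$ to its bidual. The hypothesis has thus produced a first finite extension, whose trace ideal is the reflexive hull of $I$.

If $d=1$, then $I$ is a nonzero submodule of $R$, so it has positive depth. It is therefore maximal Cohen--Macaulay and reflexive, and $I=J_0=\tau_{A/R}$.

Let $d=2$. Now $I$ may be smaller than $J_0$, but only at the closed point, and we remove the difference by applying Proposition~\ref{prop:finite} over $A$. Dualizing a presentation $R^{l}\to R^{m}\to I\to0$ exhibits $A\cong\operatorname{Hom}_R(I,R)$ as the kernel of a map $R^m\to R^l$, so $A$ has depth $2$ by the depth lemma. Put $H=H^2_{\mathfrak m}(A)$. Since $A/R$ is killed by $a$, it has dimension at most one, so $E\to H$, $\zeta\mapsto\bar\zeta$, is surjective. By Lemma~\ref{lem:duality}(c) its kernel is $\operatorname{Ann}_EJ_0$, which is contained in $K$. Let $K_A$ be the image of $K$ in $H$. Then $\bar\zeta\in K_A$ if and only if $\zeta\in K$. We check the three hypotheses of Proposition~\ref{prop:finite}.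

\emph{$K_A$ has finite length.} Let $\mathfrak p\ne\mathfrak m$ be a prime. If $I\not\subseteq\mathfrak p$, then $I_{\mathfrak p}=R_{\mathfrak p}$. Otherwise $R_{\mathfrak p}$ is Gorenstein of dimension one and $I_{\mathfrak p}$ is reflexive as in the case $d=1$. Biduals commute with localization, so $(J_0/I)_{\mathfrak p}=0$, and $J_0/I$ has finite length. Applying $\operatorname{Hom}_R(-,E)$ to $0\to J_0/I\to R/I\to R/J_0\to0$ gives $K_A\cong K/\operatorname{Ann}_EJ_0\cong\operatorname{Hom}_R(J_0/I,E)$.

\emph{$K_A$ is an $A$-submodule.} This is the second use of $AI\subseteq I$. For $i\in I$, multiplication by $i$ is an $R$-linear map $A\to R$ and induces $\mu_i\colon H\to E$. Its composite with $E\to H$ is multiplication by $i$, so $\mu_i(\bar\zeta)=i\zeta$ and $K_A=\bigcap_{i\in I}\ker\mu_i$. For $\alpha\in A$ and $\xi\in K_A$ we have $\mu_i(\alpha\xi)=\mu_{i\alpha}(\xi)=0$, because $i\alpha\in I$.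

\emph{$F^{-1}(K_A)=K_A$.} The map $E\to H$ commutes with $F$, so $F(\bar\zeta)\in K_A$ if and only if $F(\zeta)\in K$, if and only if $\zeta\in K$, if and only if $\bar\zeta\in K_A$.

Proposition~\ref{prop:finite} gives a module-finite extension $A\subseteq S$ with $\ker(H\to H^2_{\mathfrak m}(S))=K_A$. The kernel of $E\to H\to H^2_{\mathfrak m}(S)$ is the preimage of $K_A$, which is $K$. This proves (1) and completes the proof of Theorem~\ref{thm:positive}. \hfill$\square$

\section{The remaining cases}\label{sec:remaining}

For Gorenstein local rings of dimension at least three we do not settle the following: fixed ideals whose associated primes have different heights, fixed ideals that are not $\mathfrak m$-primary and have components of height two, and the general sufficiency of the condition $I\cdot(R:I)=I$. The proofs above show where the method stops. In part (2), the common height of the associated primes is used to obtain $I'=I$; an associated prime of larger height is not minimal over $(\underline x)$ and is invisible to the double colon. The bound $h\ge3$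 is used in Lemma~\ref{lem:direct}. Its substitute for $h=2$ rests on the description of $H^1_{\mathfrak m}(\operatorname{gr}_jS)$ as the finite length module $W_j/\overline G_j$, which needs $d=2$. In part (1), the bound $d\le2$ is also what makes $A=R:I$ Cohen--Macaulay and $J_0/I$ of finite length.

\begin{thebibliography}{9}

\bibitem{Fedder}
Fedder, \emph{F-purity and rational singularity}, Trans. AMS 278 (1983).

\bibitem{PS}
Thomas Polstra, Karl Schwede, \emph{Compatible ideals in Gorenstein rings}, arXiv:2007.13810 (2020).

\end{thebibliography}
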